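# Contracting weighted boxes, and the width of metrics in a conformal class of $S^3$

## 1. A weighted box and the cost of contracting it

Fix a continuous function $\psi:\mathbb R^3\to(0,\infty)$, the *weight*. A *box* is a closed nondegenerate box with sides parallel to the axes. For a surface $S\subset\mathbb R^3$ and a box $Q$ put
$$|S|=\int_S\psi^2\,d\mathcal H^2,\qquad \mu(Q)=\int_Q\psi^3\,dx .$$
These are the area and the volume for the metric $\psi^2 g_{\rm euc}$. We want to shrink the surface of $Q$ to almost nothing, moving it by diffeomorphisms, so that its weighted area stays small all the way. The boundary of a box is not smooth, so we round it. If $Q$ has center $c$ and half-sides $a_1,a_2,a_3$, let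
$$E_m(Q)=\Big\{x:\ \sum_{i=1}^3\Big(\frac{x_i-c_i}{a_i}\Big)^{2m}\le 1\Big\}\subset Q,\qquad m\in\mathbb N .$$
The defining function is convex, and its gradient vanishes only at $c$, where the function is $0\ne1$. So $E_m(Q)$ is a convex domain with smooth boundary. For $m=1$ it is an ellipsoid. As $m$ grows it fills the box, because it contains the copy of $Q$ scaled about $c$ by $3^{-1/2m}$.

An *isotopy* is a smooth family of diffeomorphisms $\Phi_t$ of $\mathbb R^3$, $t\in[0,1]$, with $\Phi_0=\mathrm{id}$, all supported in one compact set. It is *in $N$* if this compact set lies in the open set $N$. Operator norms are written $\|\cdot\|$.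

**Definition (contraction cost).** A number $\mathfrak a\ge0$ is *admissible* for $Q$ if for every $\epsilon>0$ there is $m_0=m_0(Q,\epsilon)$ such that for all $m\ge m_0$, all open $N\supset Q$ and all $\zeta>0$ there is an isotopy $\Phi$ in $N$ with
$$|\Phi_t(\partial E_m(Q))|\le\mathfrak a+\epsilon\quad\text{for all }t,\qquad \|D\Phi_1\|\le\zeta\ \text{ on }E_m(Q).$$
The infimum of the admissible numbers is denoted $\alpha(Q)$.

The infimum is itself admissible: given $\epsilon$, take an admissible $\mathfrak a\le\alpha(Q)+\epsilon/2$ and use it with $\epsilon/2$. The freedom in $N$ will let us contract one box without touching a disjoint one. The freedom in $\zeta$ guarantees that a contracted box stays negligible while we work on the rest. The number $m_0$ may depend on neither $N$ nor $\zeta$, because two boxes with a common $m$ will have to be handled together.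

**Concatenation.** Suppose finitely many smooth families of diffeomorphisms of $\mathbb R^3$ fit together end to end, start at $\mathrm{id}$, and keep the images of $E_m(Q)$ inside $N$. They need not have compact support. Reparametrize time to be flat at the junctions; this gives one smooth family $\Psi_t$. Multiply its generating vector field by a cutoff with compact support in $[0,1]\times N$ that equals $1$ near the compact track $\{(t,\Psi_t(x)):x\in E_m(Q)\}$. The flow of the new field is an isotopy in $N$, and it agrees with $\Psi_t$ on a neighborhood of $E_m(Q)$. We use this freely.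

**Lemma 1 (crude bound).** $\alpha(Q)\le\max_Q\psi^2\cdot\mathcal H^2(\partial Q)$.

*Proof.* Apply the homotheties about the center of $Q$ with ratio decreasing from $1$ to $\min(\zeta,1)$. They keep $E_m(Q)$ inside itself. Surface area is monotone for nested convex bodies (the nearest-point projection onto the inner body is $1$-Lipschitz and maps the outer boundary onto the inner one). So every image of $\partial E_m(Q)$ has Euclidean area at most $\mathcal H^2(\partial E_m(Q))\le\mathcal H^2(\partial Q)$. Concatenation makes this an isotopy in $N$. $\square$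

**Example.** Let $\psi\equiv1$ and $Q=[-a,a]^3$. Lemma 1 gives $\alpha(Q)\le24a^2$. At $t=0$ the definition requires $\mathcal H^2(\partial E_m(Q))\le\mathfrak a+\epsilon$ for large $m$, and $E_m(Q)\supset3^{-1/2m}Q$ gives $\mathcal H^2(\partial E_m(Q))\ge3^{-1/m}\cdot24a^2$. Hence $\alpha(Q)=24a^2=|\partial Q|$.

For a general weight Lemma 1 is useless, since $\max\psi$ can be huge while $|\partial Q|$ and $\mu(Q)$ are small. The whole lecture turns on the following inequality, in which $\max\psi$ does not appear. Put
$$C_*=\frac{24}{1-2^{-2/3}}<65 .$$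

**Proposition 2 (box inequality).** For every box $Q_*$, $\ \alpha(Q_*)\le|\partial Q_*|+C_*\,\mu(Q_*)^{2/3}$.

The exponent is forced by scaling: replacing $\psi$ by $k\psi$ multiplies all three terms by $k^2$.

## 2. What the box inequality is for: the Simon–Smith width

Let $\overline\Sigma_t=\{x\in S^3: x^4=t\}$, $t\in[-1,1]$, be the standard sweep-out of the unit sphere $S^3\subset\mathbb R^4$ by horizontal two-spheres. Let $\overline\Lambda$ be the set of families $\{\Sigma_t\}$ with $\Sigma_t=F_t(\overline\Sigma_t)$, where $F_t:S^3\to S^3$, $t\in[-1,1]$, is a smooth one-parameter family of diffeomorphisms isotopic to the identity. The *Simon–Smith width* of a Riemannian metric $g$ on $S^3$ is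
$$W(S^3,g)=\inf_{\{\Sigma_t\}\in\overline\Lambda}\Big(\max_{t\in[-1,1]}\operatorname{area}(\Sigma_t,g)\Big),$$
and the *normalized width* is $W(S^3,g)/\operatorname{vol}(S^3,g)^{2/3}$. It does not change when $g$ is multiplied by a constant. Write $[g_0]$ for the set of metrics conformal to $g_0$.

The question comes from Lucas Ambrozio and Rafael Montezuma, "On the min-max width of unit volume three-spheres", arXiv:1809.03638 (2018): *is the normalized width bounded above on every conformal class $[g_0]$?* Two known facts frame it. Glynn-Adey and Liokumovich proved that for every conformal class on $S^3$ the Almgren–Pitts width of unit-volume metrics in the class is bounded above by a constant depending on the class; that width is a lower bound for the Simon–Smith width, so this does not settle the question. By contrast, the normalized Simon–Smith width is unbounded among metrics of positive Ricci curvature on $S^3$. The answer to the question is yes, with an explicit bound.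

Let $\bar g$ be the round metric. At each point choose a $\bar g$-orthonormal basis in which $g$ is diagonal. The diagonal entries $0<\lambda_1\le\lambda_2\le\lambda_3$ are the eigenvalues of $g$ with respect to $\bar g$, and they are continuous functions on $S^3$. Put
$$\Lambda_g=(\lambda_2\lambda_3)^{1/4},\qquad K(g)=\max_{S^3}\frac{(\lambda_2\lambda_3)^{1/4}}{\lambda_1^{1/2}}\in[1,\infty).$$
If $g$ is replaced by $fg$ with $f>0$, numerator and denominator are both multiplied by $f^{1/2}$, so $K(fg)=K(g)$.

**Theorem A.** For every Riemannian metric $g$ on $S^3$,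
$$W(S^3,g)\le C_*\Big(\int_{S^3}\Lambda_g^3\,dV_{\bar g}\Big)^{2/3}\le C_*\,K(g)^{2/3}\operatorname{vol}(S^3,g)^{2/3}.$$
Hence $\sup_{g\in[g_0]}W(S^3,g)/\operatorname{vol}(S^3,g)^{2/3}\le C_*K(g_0)^{2/3}<\infty$ for every $g_0$.

**Theorem B (the exponent is sharp).** For the Berger metrics $g_\varepsilon$, $0<\varepsilon\le1$ (Hopf fiber direction scaled by $\varepsilon$), $K(g_\varepsilon)=1/\varepsilon$ and
$$\frac{W(S^3,g_\varepsilon)}{\operatorname{vol}(S^3,g_\varepsilon)^{2/3}}\ge\frac{2\pi}{(2\pi^2)^{2/3}}\,K(g_\varepsilon)^{2/3}.$$
So the exponent $2/3$ of $K$ cannot be lowered, and no bound is uniform over all conformal classes.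

The second inequality of Theorem A is pointwise. We have $\Lambda_g^3=(\lambda_2\lambda_3)^{1/4}(\lambda_2\lambda_3)^{1/2}\le K(g)\,\lambda_1^{1/2}(\lambda_2\lambda_3)^{1/2}$, and $dV_g=\sqrt{\lambda_1\lambda_2\lambda_3}\,dV_{\bar g}$. The last sentence of the theorem follows because $K(g)=K(g_0)$ on $[g_0]$. So only the first inequality needs work.

**From the sphere to boxes.** Let $\sigma:S^3\setminus\{(0,0,0,1)\}\to\mathbb R^3$ be stereographic projection, with $(\sigma^{-1})^*\bar g=\big(\frac{2}{1+|x|^2}\big)^2g_{\rm euc}$. Use the weight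
$$\psi(x)=\frac{2}{1+|x|^2}\,\Lambda_g(\sigma^{-1}(x)),$$
which is continuous and positive. On a two-plane in a tangent space the two eigenvalues of the restriction of $g$ are at most $\lambda_2$ and $\lambda_3$ (Cauchy interlacing). So the area element of $g$ is at most $\sqrt{\lambda_2\lambda_3}=\Lambda_g^2$ times that of $\bar g$. Therefore, for every surface $S\subset\mathbb R^3$,
$$\operatorname{area}(\sigma^{-1}(S),g)\le\int_{\sigma^{-1}(S)}\Lambda_g^2\,dA_{\bar g}=|S|,\qquad \int_{\mathbb R^3}\psi^3\,dx=\int_{S^3}\Lambda_g^3\,dV_{\bar g}=:\mathcal V. \tag{1}$$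
In this picture $\overline\Sigma_t$ is a round sphere about the origin, and a sweep-out may be obtained by contracting a very large sphere. For a huge cube $|\partial Q|$ is almost $0$, because $\psi$ decays like $|x|^{-2}$. So Proposition 2 bounds the cost of contraction by about $C_*\mathcal V^{2/3}$, which is Theorem A. Section 8 carries this out.

## 3. The round sphere, and a conformal factor that ruins the horizontal slices

*Round metric.* Here $\Lambda_{\bar g}=K(\bar g)=1$. The slice $\overline\Sigma_t$ has area $4\pi(1-t^2)$, so $W(S^3,\bar g)\le4\pi$, and the volume is $2\pi^2$.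

*Conformal factor.* For $g=f\bar g$ all three eigenvalues are $f$, so $K=1$ and $\Lambda_g^3\,dV_{\bar g}=f^{3/2}dV_{\bar g}=dV_g$. Theorem A reads $W\le C_*\operatorname{vol}^{2/3}$.

*A bad equator.* Let $0<\delta<\frac14$ and let $f$ be a smooth function of $x^4$ with $1\le f\le\delta^{-2/3}$, $f=\delta^{-2/3}$ for $|x^4|\le\delta$ and $f=1$ for $|x^4|\ge2\delta$. In $S^3$ we have $dV_{\bar g}=4\pi\sqrt{1-t^2}\,dt$ after integration over slices, so
$$2\pi^2\le\operatorname{vol}(S^3,f\bar g)\le2\pi^2+\delta^{-1}\cdot4\pi\cdot4\delta=2\pi^2+16\pi,\qquad \operatorname{area}(\overline\Sigma_0,f\bar g)=4\pi\delta^{-2/3}\to\infty .$$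
The horizontal slices are useless. But $\{x^1=t\}$ is also an allowed family (let $F_t$ be a fixed rotation). Its slices are round spheres of radius $\rho\le1$, and by Archimedes the part of such a sphere with $|x^4|\le2\delta$ has round area at most $2\pi\rho\cdot4\delta\le8\pi\delta$. Hence these slices have area at most $4\pi+8\pi\delta^{1/3}$. The sweep-out must adapt to $f$.

## 4. Averaging over planes, cutting, and the long chains

In a weighted box $Q=[a,b]\times P$ whose longest side $[a,b]$ has length $\ell$, averaging and Hölder's inequality give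
$$\frac1\ell\int_a^b|\{c\}\times P|\,dc=\frac1\ell\int_Q\psi^2\le\frac1\ell\,\mathcal L^3(Q)^{1/3}\mu(Q)^{2/3}\le\mu(Q)^{2/3},$$
since $\mathcal L^3(Q)\le\ell^3$. So good planes exist. The width, however, asks for the *maximum* over the family, and nothing prevents some planes from being very bad, as in Section 3. One cannot simply push a plane across the box.

The natural repair is recursive. Cut along a good plane, contract the two halves one after the other, each by the same method, and stop at boxes so small that Lemma 1 suffices. Our surface must remain an embedded sphere moved by diffeomorphisms, so the two halves stay joined by a thin tube. Section 6 shows that this is possible, essentially with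
$$\alpha(Q)\le\max\{|\partial Q|+(\text{cut faces}),\ |\partial Q_-|+\alpha(Q_+),\ \alpha(Q_-)\}. \tag{2}$$
The middle entry says that $Q_+$ is contracted while $Q_-$ waits.

Now try to sum the costs. A cut of a box of mass $\mu$ adds at most a multiple of $\mu^{2/3}$ to the boundary. If the mass dropped by a fixed factor with each cut, these additions would form a convergent geometric series. But we must cut across the *longest* side (Hölder above used $\mathcal L^3(Q)\le\ell^3$), and such a cut need not split the mass.

**Example (a long chain).** Let $0<\delta<\frac13$, $Q_0=[0,1]^3$, and let $\psi$ be a continuous weight for which more than half of the mass $v=\mu(Q_0)$ lies in $[0,\delta]^3$. Suppose each cut is made inside the middle third of a longest side, and follow the piece containing $[0,\delta]^3$. It is $[0,s_1]\times[0,s_2]\times[0,s_3]$. As long as its longest side exceeds $3\delta$, the middle third of that side misses $[0,\delta]$, so the small cube stays in one piece, of mass more than $v/2$. A cut shortens one side by a factor no smaller than $\frac13$. So after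 $i$ cuts the volume is at least $3^{-i}$ and the longest side at least $3^{-i/3}$. The mass stays above $v/2$ for at least about $3\log_3\frac1{3\delta}$ cuts, which is unbounded as $\delta\to0$. Adding a fixed multiple of $v^{2/3}$ for each cut gives no uniform bound.

This is the exact point where the simple recursion stops working. Two observations get past it.

First, **a box has only six faces.** However long the chain, each face of the current box lies either in a face of $Q_0$ or in one single earlier cut face. So the weighted boundary area exceeds $|\partial Q_0|$ by at most six cut faces.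

Second, the *light* piece must be contracted first, while the heavy one waits. By (2) the heavy piece $Q_i$ then enters through $\alpha(Q_i)$ alone, with nothing waiting beside it, and can be cut further. In the opposite order the bound would be $|\partial Q_1'|+|\partial Q_2'|+\cdots$ over all light pieces $Q_i'$ waiting along the chain, and the trouble would return.

## 5. Moving domains by isotopies, and the boundary of a rounded box

**Lemma 3 (realizing families of domains).** Let $U\subset\mathbb R^3$ be open, let $f:[0,1]\times U\to\mathbb R$ be continuous, and smooth with $\nabla f_s\neq0$ near $Z=\{f=0\}$. Put $G^s=\{f_s\le0\}$. If $Z$ is a compact subset of $[0,1]\times N'$ with $N'\subset U$ open, there is an isotopy $\Phi$ in $N'$ with $\Phi_s(G^0)=G^s$ for all $s$.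

*Proof.* Let $\chi$ be a cutoff with $\chi=1$ near $Z$ and compact support in the part of $[0,1]\times N'$ where $f$ is smooth and $\nabla f_s\ne0$. Let $\Phi_s$ be the flow of
$$X_s=-\chi\,\partial_sf\,\frac{\nabla f_s}{|\nabla f_s|^2},$$
extended by $0$. It fixes points outside a compact subset of $N'$, so it maps $U$ onto $U$. Let $p(s)$ be a trajectory in $U$. Where $\chi=1$ we have $\frac{d}{ds}f_s(p(s))=\partial_sf+\nabla f_s\cdot X_s=0$. So the set $\{s:f_s(p(s))=0\}$ is open in $[0,1]$, and it is closed by continuity. Hence it is empty or all of $[0,1]$. Trajectories starting in $\{f_0=0\}$ stay in the zero sets. The others never meet the zero sets, so the sign of $f$ is constant along them. Therefore $\Phi_s$ maps $\{f_0\le0\}$ onto $\{f_s\le0\}$. $\square$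

**Lemma 4.** $\limsup_{m\to\infty}|\partial E_m(Q)|\le|\partial Q|$.

*Proof.* Let $n$ be the unit normal of $\partial E_m(Q)$. Then $1\le\sum_i|n_i|$. The projection that forgets $x_i$ has Jacobian $|n_i|$ on $\partial E_m(Q)$. So by the area formula $\int_{\partial E_m}|n_i|\psi^2$ is the integral, over the projection, of the sum of $\psi^2$ at the at most two preimages. For a fixed point in the interior of the projection of $Q$ these preimages converge, as $m\to\infty$, to the points above it on the two opposite faces. Dominated convergence shows that the $i$-th integral tends to the weighted area of the two faces orthogonal to $e_i$. Sum over $i$. $\square$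

## 6. Cutting a box in two

**Lemma 5 (cutting lemma).** Let $Q=[a,b]\times P$ (the first factor being any coordinate axis), $a<c_-<c_+<b$, $Q_-=[a,c_-]\times P$, $Q_+=[c_+,b]\times P$, $D_\pm=\{c_\pm\}\times P$, and $\gamma=(c_+-c_-)\max_Q\psi^2\cdot\mathcal H^1(\partial P)$. Then
$$\alpha(Q)\le\max\big\{|\partial Q|+|D_-|+|D_+|+\gamma,\ \ |\partial Q_-|+\alpha(Q_+),\ \ \alpha(Q_-)\big\}.$$
By reflection the same holds with $Q_-$ and $Q_+$ interchanged.

The plan is to pinch $E_m(Q)$ over $[c_-,c_+]$ into a dumbbell consisting of $E_m(Q_-)$, $E_m(Q_+)$ and a thin tube; to contract the right bell, then the left bell; and to crush what remains.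

*Notation.* Write points as $(x,y)$, $y\in\mathbb R^2$, and translate so that $P=[-a_2,a_2]\times[-a_3,a_3]$. Put
$$Y=Y_m(y)=\Big(\frac{y_2}{a_2}\Big)^{2m}+\Big(\frac{y_3}{a_3}\Big)^{2m}.$$
For an interval $J$ with center $c$ and half-length $l$ let $u_J(x)=1-((x-c)/l)^{2m}$, $x\in\mathbb R$. Then $E_m(J\times P)=\{Y\le u_J(x)\}$. Put $u=u_{[a,b]}$, $u_-=u_{[a,c_-]}$, $u_+=u_{[c_+,b]}$. Let $p_-,p_+$ be the midpoints of $[a,c_-]$ and $[c_+,b]$, and $\bar c=\frac{c_-+c_+}2$. Then $p_-<\frac{a+b}2<p_+$. Put $M=\max_Q\psi$.

**Step 1: domains given by a profile.** *Purpose: to reduce the motion of domains to the motion of functions of one variable.* Let $\mathcal W$ be the set of smooth functions $w$ defined near $[a,b]$ with $w\le1$ and $w>0$ on $(a,b)$, $w(a)=w(b)=0$, $w'(a)>0>w'(b)$. This set is convex. For $w\in\mathcal W$ put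
$$G_w=\{(x,y):x\in[a,b],\ Y(y)\le w(x)\}\subset Q .$$
For small $\delta>0$ we have $w<0$ on $(a-\delta,a)\cup(b,b+\delta)$, so $G_w=\{Y-w\le0\}$ in $U=(a-\delta,b+\delta)\times\mathbb R^2$. The gradient of $Y-w$ does not vanish on $\{Y=w\}\cap U$. Indeed $\nabla Y=0$ only for $y=0$; then $w=Y=0$, so $x\in\{a,b\}$ and $w'(x)\ne0$. For a compact smooth one-parameter family in $\mathcal W$ one $\delta$ works, and the zero set $Z$ is closed and contained in $[0,1]\times Q$, hence compact. By Lemma 3 (with $N'=N\cap U$), the domains of such a family are carried into each other by an isotopy in any given open $N\supset Q$.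

**Step 2: an area bound for $\partial G_w$.** *Purpose: to split the area into a part seen from the $y$-plane and a part seen slice by slice.* Let $n=(n_1,n_y)$ be the unit normal on $\partial G_w$, so $1\le|n_1|+|n_y|$. The projection to $y$ has Jacobian $|n_1|$, and the tangential gradient of $x$ has length $\sqrt{1-n_1^2}=|n_y|$. The area and coarea formulas give
$$|\partial G_w|\le\underbrace{\int_P\ \sum_{x\in[a,b]:\,w(x)=Y(y)}\psi^2(x,y)\,dy}_{\mathrm I}+\underbrace{\int_a^b\int_{\{Y=w(x)\}}\psi^2(x,\cdot)\,d\mathcal H^1\,dx}_{\mathrm{II}}. \tag{3}$$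
The same holds for the part of $\partial G_w$ over a subinterval of $[a,b]$.

**Step 3: dumbbell profiles.** *Purpose: to write down profiles that equal $u_\pm$ on the bells and are of size $r$ on the neck.* Let $\chi=\max(\cdot,\frac34)*\eta$ with $\eta$ an even mollifier that is positive exactly on $(-\frac14,\frac14)$. Then $\chi(z)=z$ for $z\ge1$; $\chi(z)=\frac34$ for $z\le\frac12$; $\chi(z)\ge\max(z,\frac34)$ by Jensen; and $\chi$ is strictly increasing on $[\frac12,\infty)$, since $\chi'(z)=\int_{\{t<z-3/4\}}\eta(t)\,dt>0$ for $z>\frac12$. Put $\chi_r(z)=r\chi(z/r)$. So $\chi_r(z)=z$ for $z\ge r$ and $\chi_r=\frac{3r}4$ for $z\le\frac r2$. For $0<r\le\frac12$ let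
$$w_r=\begin{cases}u_-&\text{on }[a,p_-],\\ \chi_r(u_-)&\text{on }[p_-,\bar c],\\ \chi_r(u_+)&\text{on }[\bar c,p_+],\\ u_+&\text{on }[p_+,b],\end{cases}$$
continued by $u_-$ and $u_+$ outside $[a,b]$. This is smooth in $(x,r)$. Near $p_\pm$ we have $u_\pm>\frac12\ge r$, so $\chi_r(u_\pm)=u_\pm$. Near $\bar c$ we have $u_\pm<0$, so both middle formulas equal $\frac{3r}4$. Moreover $w_r\le1$, because $u_\pm\le1$ and $\chi_r$ is nondecreasing with $\chi_r(1)=1$. Also $w_r>0$ on $(a,b)$, and $w_r$ has the right zeros and slopes at $a$, $b$. So $w_r\in\mathcal W$. From $\chi_r(z)\ge z$ we get $w_r\ge u_-$ on $[a,c_-]$ and $w_r\ge u_+$ on $[c_+,b]$.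

Let $x_-(r)\in(p_-,c_-)$ and $x_+(r)\in(c_+,p_+)$ be defined by $u_\pm(x_\pm(r))=r$. On $[a,x_-(r)]$ we have $w_r=u_-$, because $u_-\ge r$ on $[p_-,x_-(r)]$; similarly $w_r=u_+$ on $[x_+(r),b]$. With $G_r=G_{w_r}$ this gives
$$\partial G_r\cap\{x\le x_-(r)\}\subset\partial E_m(Q_-),\qquad\partial G_r\cap\{x\ge x_+(r)\}\subset\partial E_m(Q_+). \tag{4}$$

**Step 4: the tube is negligible.** *Purpose: for fixed $m$, to show that $\tau_r=\partial G_r\cap\{x_-(r)\le x\le x_+(r)\}$ satisfies $\mathcal H^2(\tau_r)\to0$ as $r\to0$.* For $x$ in this range $\frac{3r}4\le w_r(x)\le\chi_r(r)=r$. On this range $w_r$ is strictly decreasing, then constant $\frac{3r}4$, then strictly increasing. So off the null set $\{Y=\frac{3r}4\}$ each $y$ has at most two preimages, and only $y$ with $Y(y)\le r$ have any. Since $Y$ is homogeneous of degree $2m$, $\{Y=h\}=h^{1/2m}\{Y=1\}$, and the convex curve $\{Y=1\}\subset P$ has length at most $\mathcal H^1(\partial P)$. So (3) with $\psi\equiv1$ gives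
$$\mathcal H^2(\tau_r)\le2\,\mathcal H^2\{Y\le r\}+(b-a)\,r^{1/2m}\,\mathcal H^1(\partial P)\longrightarrow0 .$$

**Step 5: the areas while pinching.** *Purpose: to bound the area on the way from $E_m(Q)=G_u$ to $G_r$.* This is Phase 1, and it has two parts:

* (1a) the profiles $w^s=(1-s)u+sw_{1/2}$, $s\in[0,1]$, which lie in $\mathcal W$ by convexity;
* (1b) the profiles $w_{r'}$ with $r'$ decreasing from $\frac12$ to $r$.

**Claim 1.** $\limsup_{m\to\infty}\ \sup_w|\partial G_w|\le|\partial Q|+|D_-|+|D_+|+\gamma$, where the supremum is over all $w$ in (1a) and all $w_{r'}$, $0<r'\le\frac12$.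

It suffices to bound the limsup along an arbitrary sequence of such profiles with $m\to\infty$. We use three facts. As $m\to\infty$, $u\to1$ and $u_\pm\to1$ locally uniformly in the respective open intervals. Also $Y_m(y)\to0$ for $y\in\operatorname{int}P$. Finally, all $w$ in question satisfy $w\ge\min(u,u_-)$ on $[a,c_-]$ and $w\ge\min(u,u_+)$ on $[c_+,b]$.

*Term II.* The curves $\{Y=h\}$, $0<h\le1$, are convex curves in $P$, of length at most $\mathcal H^1(\partial P)$. So the inner integral is always at most $M^2\mathcal H^1(\partial P)$, and $x\in[c_-,c_+]$ contributes at most $\gamma$. For fixed $x\in(a,c_-)$ we have $1\ge w(x)\ge\min(u,u_-)(x)\to1$, and similarly for $x\in(c_+,b)$. Now let $h_m\to1$, $h_m\le1$. We show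
$$\limsup_m\int_{\{Y_m=h_m\}}\psi^2(x,\cdot)\,d\mathcal H^1\le\int_{\partial P}\psi^2(x,\cdot)\,d\mathcal H^1 .$$
For the unit normal $\nu=(\nu_2,\nu_3)$ of the curve, $1\le|\nu_2|+|\nu_3|$. The integral of $|\nu_3|\psi^2$ is the integral over $y_2$ of the sum of $\psi^2$ at the at most two solutions $y_3$. For fixed $|y_2|<a_2$ these satisfy $|y_3|/a_3=(h_m-(y_2/a_2)^{2m})^{1/2m}\to1$, so by dominated convergence the integral tends to that of $\psi^2$ over the two sides $y_3=\pm a_3$ of $P$. The same holds with the indices exchanged, and the inequality follows. Applying the reverse Fatou lemma in $x$ (the inner integrals are bounded), we get $\limsup\mathrm{II}\le|[a,b]\times\partial P|+\gamma$.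

*Term I, ends.* On $[a,p_-]$ both $u$ and $u_-$ are strictly increasing (recall $p_-<\frac{a+b}2$). Every $w$ in question is a convex combination of them there, hence strictly increasing, so $Y_m(y)$ has at most one preimage $x$ in $[a,p_-]$. For $y\in\operatorname{int}P$ we have $\min(u,u_-)(x)\le w(x)=Y_m(y)\to0$, while $\min(u,u_-)\to1$ uniformly on $[a+\delta',p_-]$ for each $\delta'>0$. This forces $x\to a$. Likewise on $[p_+,b]$, with $x\to b$. By dominated convergence the ends contribute in the limit at most $|\{a\}\times P|+|\{b\}\times P|$.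

*Term I, middle, (1a).* For $m$ large, $u\ge\frac38$ on $[p_-,p_+]$. There also $w_{1/2}\ge\frac34\cdot\frac12=\frac38$. So $\frac38\le w\le1$ on $[p_-,p_+]$. Put $V(h)=\mathcal H^2\{Y\le h\}=h^{1/m}V(1)$. For $\frac38\le h\le1$,
$$V'(h)=\tfrac1m h^{1/m-1}V(1)\le\frac{8}{3m}\,\mathcal H^2(P).$$
On $[p_-,p_+]$ the function $u$ first increases and then decreases, and $w_{1/2}$ first does not increase and then does not decrease, both with values in $[0,1]$. So each has total variation at most $2$, and so has $w$. The push-forward of Lebesgue measure under $Y$ has density $V'$. By Banach's indicatrix theorem the middle contributes at most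
$$M^2\int_{3/8}^1V'(h)\,\#\{x\in[p_-,p_+]:w(x)=h\}\,dh\le\frac{8M^2\mathcal H^2(P)}{3m}\operatorname{TV}(w)\le\frac{16M^2\mathcal H^2(P)}{3m}\to0 .$$

*Term I, middle, (1b).* Consider $[p_-,\bar c]$, where $w=\chi_{r'}(u_-)$, and let $y$ lie outside the null set $\{Y=\frac{3r'}4\}$. If $x$ is a preimage of $Y_m(y)$, then $\chi_{r'}(u_-(x))\ne\frac{3r'}4$, so $u_-(x)>\frac{r'}2>0$ and $x<c_-$. Since $\chi_{r'}$ is strictly increasing on $[\frac{r'}2,\infty)$ and $u_-$ is strictly decreasing on $[p_-,c_-]$, there is at most one such $x$. It satisfies $u_-(x)\le\chi_{r'}(u_-(x))=Y_m(y)$. For $y\in\operatorname{int}P$ the right side tends to $0$, while $u_-\to1$ uniformly on $[p_-,c_--\delta']$ for each $\delta'>0$. So $x\to c_-$, whatever the values of $r'$ along the sequence. Likewise on $[\bar c,p_+]$, with $x\to c_+$. By dominated convergence (the countably many exceptional null sets do not matter) the limiting contribution is at most $|D_-|+|D_+|$.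

The lateral faces $[a,b]\times\partial P$ and the end faces $\{a\}\times P$, $\{b\}\times P$ together form $\partial Q$. Adding up proves Claim 1.

**Step 6: choosing the parameters.** *Purpose: to fix all constants in an order that avoids circularity.* Fix $\epsilon>0$. Let $m$ be so large that three things hold. Phase 1 has areas at most $|\partial Q|+|D_-|+|D_+|+\gamma+\epsilon$, for every final $r$ (Claim 1). Next, $|\partial E_m(Q_-)|\le|\partial Q_-|+\epsilon$ (Lemma 4). Finally, $m\ge m_0(Q_\pm,\epsilon)$ in the admissibility of $\alpha(Q_\pm)$. These conditions involve neither $N$ nor $\zeta$, as the definition requires.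

Now let $N\supset Q$ be open and $\zeta>0$. We may shrink $N$ to be bounded, with $\psi\le M_N$ on $N$. Choose disjoint open sets $N_\pm\subset N$ with $N_\pm\supset Q_\pm$. Choose, in this order:

* $\kappa>0$ with $M_N^2\kappa^2\big(\mathcal H^2(\partial E_m(Q_-))+\mathcal H^2(\partial E_m(Q_+))\big)\le\epsilon$;
* isotopies $\Phi^\pm$ in $N_\pm$ with $|\Phi^\pm_t(\partial E_m(Q_\pm))|\le\alpha(Q_\pm)+\epsilon$ for all $t$ and $\|D\Phi_1^\pm\|\le\kappa$ on $E_m(Q_\pm)$;
* $L\ge1$ with $\|D\Phi^\pm_t\|\le L$ everywhere, for all $t$;
* $r\in(0,\frac12]$ with $M_N^2L^2\mathcal H^2(\tau_r)\le\epsilon$ (Step 4);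
* an isotopy in $N$ realizing Phase 1 (Step 1), with final diffeomorphism $\Pi_1$, so $\Pi_1(E_m(Q))=G_r$;
* $\lambda\in(0,1)$ with $M_N^2L^2\lambda\,\mathcal H^2(\partial G_r)\le\epsilon$ and $L\lambda\sup\|D\Pi_1\|\le\zeta$.

Put $\Theta=\Phi_1^-\circ\Phi_1^+$. The supports of $\Phi^+$ and $\Phi^-$ are disjoint, so $\|D(\Phi^-_t\Phi^+_s)\|\le L$ for all $s,t$. These maps preserve $N$, and $\Phi^\pm$ is the identity on $N_\mp$.

**Step 7: contracting the dumbbell.** *Purpose: to run the four phases after the pinching and check the areas.* By (4), $\partial G_r$ consists of a left part in $\partial E_m(Q_-)$, a right part in $\partial E_m(Q_+)$, and $\tau_r$.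

*Phase 2, contract the right bell: apply $\Phi^+_t$ to $G_r$.* The left part does not move, and its area is at most $|\partial Q_-|+\epsilon$. The right part has area at most $\alpha(Q_+)+\epsilon$, and the image of $\tau_r$ at most $M_N^2L^2\mathcal H^2(\tau_r)\le\epsilon$. Total: at most $|\partial Q_-|+\alpha(Q_+)+3\epsilon$.

*Phase 3, contract the left bell: apply $\Phi_t^-\Phi_1^+$.* The left part has area at most $\alpha(Q_-)+\epsilon$. The right part stays at $\Phi_1^+$, with area at most $M_N^2\kappa^2\mathcal H^2(\partial E_m(Q_+))\le\epsilon$. The tube contributes at most $\epsilon$. Total: at most $\alpha(Q_-)+3\epsilon$.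

*Phase 4, thin out the dumbbell: apply $\Theta\circ A_s$ with $A_s(x,y)=(x,sy)$, $s$ from $1$ to $\lambda$.* Since $Y(sy)\le Y(y)$, $A_s$ maps $G_r$ and $E_m(Q_\pm)$ into themselves, and $A_s$ is $1$-Lipschitz. The image under $A_s$ of the left part lies in $E_m(Q_-)$, where $\|D\Theta\|\le\kappa$; similarly on the right. So these two parts have total area at most $M_N^2\kappa^2(\mathcal H^2(\partial E_m(Q_-))+\mathcal H^2(\partial E_m(Q_+)))\le\epsilon$, and the image of $\tau_r$ has area at most $M_N^2L^2\mathcal H^2(\tau_r)\le\epsilon$. Total: at most $2\epsilon$.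

*Phase 5, shorten it: apply $\Theta\circ B_s$ with $B_s(x,y)=(\bar c+s(x-\bar c),\lambda y)$, $s$ from $1$ to $\lambda$; note $B_1=A_\lambda$.* Then $B_s(G_r)\subset Q$. The map $B_s$ is $A_\lambda$ followed by a $1$-Lipschitz map, and $A_\lambda=\operatorname{diag}(1,\lambda,\lambda)$ multiplies the area on any plane by at most $\lambda$. So the area is at most $M_N^2L^2\lambda\,\mathcal H^2(\partial G_r)\le\epsilon$.

All phases keep the images of $E_m(Q)$ in $N$, so they concatenate to an isotopy in $N$. On $E_m(Q)$ the final map is $\Theta B_\lambda\Pi_1$. Since $B_\lambda$ is a homothety of ratio $\lambda$, its derivative has norm at most $L\lambda\sup\|D\Pi_1\|\le\zeta$. All areas are at most the claimed maximum plus $3\epsilon$. As $\epsilon>0$ was arbitrary, the maximum is admissible. $\square$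

## 7. Heavy chains and six faces: proof of Proposition 2

Fix $\eta>0$, let $M=\max_{Q_*}\psi$, and choose $d_0>0$ with $6M^2d_0^2\le\eta$. A box of diameter at most $d_0$ has surface area at most $6d_0^2$, so by Lemma 1 $\alpha(Q)\le\eta$ for boxes $Q\subset Q_*$ of diameter at most $d_0$.

**Step 1: the cutting rule.** *Purpose: to cut any box by a cheap cut that also controls its shape.* Let $Q\subset Q_*$ be a box with a longest side of length $\ell$, say $Q=[a,b]\times P$ with $b-a=\ell$, and let $J$ be the middle third of $[a,b]$. By Hölder and $\mathcal L^3(Q)\le\ell^3$,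
$$\frac3\ell\int_J|\{c\}\times P|\,dc<\frac3\ell\int_Q\psi^2\le\frac3\ell\,\mathcal L^3(Q)^{1/3}\mu(Q)^{2/3}\le3\mu(Q)^{2/3}.$$
So some $c\in\operatorname{int}J$ has $|\{c\}\times P|<3\mu(Q)^{2/3}$. As $c_\pm\to c$, $|D_\pm|\to|\{c\}\times P|$ and $\gamma\to0$. So there are $c_-<c_+$ in $J$, close to $c$, with
$$|D_\pm|\le3\mu(Q)^{2/3},\qquad|D_-|+|D_+|+\gamma\le6\mu(Q)^{2/3}. \tag{5}$$
The *children* of $Q$ are $Q_-$ and $Q_+$. They satisfy
$$\mu(Q_-)+\mu(Q_+)\le\mu(Q),\qquad|\partial Q_-|+|\partial Q_+|\le|\partial Q|+|D_-|+|D_+|. \tag{6}$$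

**Step 2: the tree is finite.** *Purpose: to make induction possible.* In a child of $Q$ the cut side has length at most $\frac23\ell$. As long as a descendant of $Q$ has a side longer than $\frac23\ell$, its longest side is one that has not been cut since $Q$, and it is cut next. So after at most three generations all sides are at most $\frac23\ell$. Start from $Q_*$ and declare boxes of diameter at most $d_0$ to be leaves. Since sides shrink geometrically, we get a finite binary tree.

**Step 3: the induction along a heavy chain.** *Purpose: to prove the following claim, which for $Q=Q_*$ and $\eta\to0$ is Proposition 2.*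

**Claim 2.** Every node $Q$ of the tree satisfies $\alpha(Q)\le|\partial Q|+C_*\mu(Q)^{2/3}+\eta$.

We use induction on the height of the node. Leaves satisfy $\alpha(Q)\le\eta$. Let $Q_0$ be a node that is not a leaf, and $v=\mu(Q_0)$. For $i\ge1$ let $Q_i$ be a child of $Q_{i-1}$ of larger (or equal) mass $\mu$, and $Q_i'$ the other child. Stop at the first $k\ge1$ for which $Q_k$ is a leaf or $\mu(Q_k)\le v/2$. Since $\mu(Q_i)+\mu(Q_i')\le\mu(Q_{i-1})\le v$ and $\mu(Q_i')\le\mu(Q_i)$, we have $\mu(Q_i')\le v/2$ for $1\le i\le k$.

*Six faces.* The face of $Q_i$ with a given outward direction either lies in the face of $Q_0$ with the same direction, or lies in a cut face $D_\pm$ made at an earlier step of the chain. That cut face has weighted area at most $3v^{2/3}$ by (5). Since $Q_i$ has six faces,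
$$|\partial Q_i|\le|\partial Q_0|+18v^{2/3}\qquad(0\le i\le k). \tag{7}$$

*Light piece first.* Lemma 5, applied to $Q_{i-1}$ with $Q_i'$ contracted first while $Q_i$ waits, together with (5), gives for $1\le i\le k$
$$\alpha(Q_{i-1})\le\max\big\{|\partial Q_{i-1}|+6v^{2/3},\ |\partial Q_i|+\alpha(Q_i'),\ \alpha(Q_i)\big\}.$$
Insert these into each other for $i=1,\dots,k$. Then $\alpha(Q_0)$ is at most the maximum of the quantities below, $1\le i\le k$. For the second and third we use the induction hypothesis, since $Q_i'$ and $Q_k$ have smaller height than $Q_0$; for the second also (6), in the form $|\partial Q_i|+|\partial Q_i'|\le|\partial Q_{i-1}|+6v^{2/3}$.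

* $|\partial Q_{i-1}|+6v^{2/3}\le|\partial Q_0|+24v^{2/3}$, by (7).
* $|\partial Q_i|+\alpha(Q_i')\le|\partial Q_i|+|\partial Q_i'|+C_*(v/2)^{2/3}+\eta\le|\partial Q_{i-1}|+6v^{2/3}+C_*(v/2)^{2/3}+\eta\le|\partial Q_0|+(24+2^{-2/3}C_*)v^{2/3}+\eta$.
* $\alpha(Q_k)$, which is at most $\eta$ if $Q_k$ is a leaf; otherwise $\mu(Q_k)\le v/2$ and $\alpha(Q_k)\le|\partial Q_k|+C_*(v/2)^{2/3}+\eta\le|\partial Q_0|+(18+2^{-2/3}C_*)v^{2/3}+\eta$.

The constant was chosen so that $24+2^{-2/3}C_*=C_*$. So all these quantities are at most $|\partial Q_0|+C_*v^{2/3}+\eta$. This proves Claim 2, and with $Q=Q_*$ and $\eta\to0$ it proves Proposition 2. $\square$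

## 8. From a large cube to a sweep-out of $S^3$: proof of Theorem A

Let $\psi$ and $\mathcal V$ be as in (1), and $\Lambda_{\max}=\max\Lambda_g$. Then $\psi\le2\Lambda_{\max}$ and $\psi\le2\Lambda_{\max}|x|^{-2}$. Write $Q_R=[-R,R]^3$ and $B_\rho=\{|x|\le\rho\}$. Fix $\epsilon>0$; $R>1$ will be fixed large depending on $\epsilon$ and $\Lambda_{\max}$.

**Step 1: contract a large rounded cube.** *Purpose: to apply Proposition 2 with negligible boundary term.* On $\partial Q_R$ we have $|x|\ge R$, so $|\partial Q_R|\le24R^2(2\Lambda_{\max}R^{-2})^2\le\epsilon$ for $R$ large. Proposition 2 gives $\alpha(Q_R)\le\epsilon+C_*\mathcal V^{2/3}$. Since $\alpha(Q_R)$ is admissible, there is an $m$ such that, with $E=E_m(Q_R)$, for every $\zeta>0$ there is an isotopy $\Phi$ with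
$$|\Phi_t(\partial E)|\le C_*\mathcal V^{2/3}+2\epsilon\ \text{ for all }t,\qquad\|D\Phi_1\|\le\zeta\text{ on }E .$$

**Step 2: deform the ball $B_R$ to $E$.** *Purpose: the sweep-out consists of round spheres in $\mathbb R^3$, so we must start from a round ball.* Consider the norms
$$\rho_0(x)=\frac{|x|}R,\qquad\rho_1(x)=\Big(\sum_i\Big(\frac{x_i}R\Big)^{2m}\Big)^{1/2m},$$
and $K_s=\{(1-s)\rho_0+s\rho_1\le1\}$, $s\in[0,1]$. The function $(1-s)\rho_0+s\rho_1$ is a norm, smooth away from $0$, with nonzero gradient there by Euler's relation $x\cdot\nabla\rho=\rho$. So the $K_s$ are smooth convex bodies from $K_0=B_R$ to $K_1=E$, and the set of $(s,x)$ with $x\in\partial K_s$ is compact. By Lemma 3 with $f_s=(1-s)\rho_0+s\rho_1-1$ there is an isotopy $\Pi$ with $\Pi_s(B_R)=K_s$.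

If $|x|\le R$ then $\sum(x_i/R)^{2m}\le\sum(x_i/R)^2\le1$, so $\rho_1\le1$ on $B_R$ and $B_R\subset K_s$. If $x\in K_s$ then $\rho_0\le1$ or $\rho_1\le1$, so $K_s\subset B_R\cup E\subset B_{\sqrt3R}$. Hence $|x|\ge R$ on $\partial K_s$, and $\mathcal H^2(\partial K_s)\le4\pi\cdot3R^2$ by monotonicity. Therefore $|\partial K_s|\le(2\Lambda_{\max}R^{-2})^2\cdot12\pi R^2\le\epsilon$ for $R$ large.

Run $\Pi$, and then $\Phi_t\circ\Pi_1$, with time flat at the junction. Here $\zeta$ is chosen so small, depending on $\Pi$ and $R$, that $\sup\psi^2\,(\zeta\sup\|D\Pi_1\|)^2\,4\pi R^2\le\epsilon$. Since $\Pi_1(B_R)=E$, the resulting isotopy $\tilde\Phi_\tau$, $\tau\in[0,1]$, satisfies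
$$|\tilde\Phi_\tau(\partial B_R)|\le C_*\mathcal V^{2/3}+2\epsilon\ \text{ for all }\tau,\qquad|\tilde\Phi_1(\partial B_q)|\le\epsilon\ \text{ for all }q\le R. \tag{8}$$

**Step 3: bring the standard spheres to radius $R$.** *Purpose: the family $F_t$ acts on the given slices $\overline\Sigma_t$, so they must be stretched to $\partial B_R$ during a whole time interval.* For $|t|<1$ we have $\sigma(\overline\Sigma_t)=\partial B_{r(t)}$ with $r(t)=\sqrt{(1+t)/(1-t)}$, which is increasing; also $\sigma(\overline\Sigma_{-1})=\{0\}$. Let $\theta:[-1,1]\to[-\frac34,\frac14]$ be the mollification, at scale $\frac18$ with an even mollifier, of the clamped function $z\mapsto\min(\max(z,-\frac34),\frac14)$ on $\mathbb R$. Then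

* $\theta(t)=t$ on $[-\frac12,0]$, because the clamped function is $z$ within distance $\frac18$ of this interval;
* $\theta(t)\le t$ for $t\ge0$, because on $(-\frac34,\infty)$ the clamped function is concave and at most $z$;
* $\theta(t)\ge t$ for $t\le-\frac12$, because on $(-\infty,\frac14)$ it is convex and at least $z$.

Put $s(t)=\ln(R/r(\theta(t)))$. Since $\theta$ takes values in a compact subset of $(-1,1)$, this is smooth on $[-1,1]$. Let $q(t)=e^{s(t)}r(t)=R\,r(t)/r(\theta(t))$ for $|t|<1$. As $r$ is increasing,
$$q=R\ \text{ on }[-\tfrac12,0],\qquad q\ge R\ \text{ for }t\ge0,\qquad q\le R\ \text{ for }t\le-\tfrac12 .$$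
The dilation $D^s(x)=e^sx$ satisfies $D^{s(t)}(\partial B_{r(t)})=\partial B_{q(t)}$. The maps $\sigma^{-1}\circ D^s\circ\sigma$ extend over the pole $(0,0,0,1)$ to a smooth family of diffeomorphisms of $S^3$: in the coordinate $x/|x|^2$ near the pole, which is stereographic projection from the opposite pole, they are $z\mapsto e^{-s}z$.

**Step 4: the sweep-out and its areas.** *Purpose: to assemble the family $F_t$.* Let $\tau:[-1,1]\to[0,1]$ be smooth with $\tau=1$ for $t\le-\frac12$ and $\tau=0$ for $t\ge0$. Define
$$F_t=\sigma^{-1}\circ\tilde\Phi_{\tau(t)}\circ D^{s(t)}\circ\sigma,$$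
extended over the pole. The maps $\tilde\Phi_\tau$ have support in a common compact subset of $\mathbb R^3$, so on $S^3$ they extend by the identity near the pole. Together with Step 3 this makes $F_t$ a smooth family of diffeomorphisms of $S^3$. Letting $\tau$ and $s$ go to $0$ shows that they are isotopic to the identity. Hence $\{F_t(\overline\Sigma_t)\}\in\overline\Lambda$. By (1) the areas are bounded as follows.

* For $t\in[-\frac12,0]$: at most $|\tilde\Phi_{\tau(t)}(\partial B_R)|\le C_*\mathcal V^{2/3}+2\epsilon$, by (8).
* For $0\le t<1$: at most $|\partial B_{q(t)}|\le(2\Lambda_{\max}q(t)^{-2})^2\,4\pi q(t)^2\le16\pi\Lambda_{\max}^2R^{-2}\le\epsilon$ for $R$ large. For $t=1$ the slice is a point.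
* For $-1<t\le-\frac12$: at most $|\tilde\Phi_1(\partial B_{q(t)})|\le\epsilon$, by (8). For $t=-1$ the slice is a point.

Thus $W(S^3,g)\le C_*\mathcal V^{2/3}+2\epsilon$ for every $\epsilon>0$. This is the first inequality of Theorem A, and the rest was derived in Section 2. $\blacksquare$

## 9. Hopf fibers must be met: proof of Theorem B

On $S^3\subset\mathbb C^2$ let $h:S^3\to S^2(\frac12)$ be the Hopf map onto the two-sphere of radius $\frac12$. It is a Riemannian submersion for $\bar g$, and its fibers are circles. Let $g_\varepsilon$ equal $\bar g$ on the $\bar g$-orthogonal complement of the fibers and $\varepsilon^2\bar g$ along the fibers, the two subspaces being orthogonal. The eigenvalues are $(\varepsilon^2,1,1)$, so $\Lambda_{g_\varepsilon}=1$, $K(g_\varepsilon)=1/\varepsilon$ and $\operatorname{vol}(S^3,g_\varepsilon)=2\pi^2\varepsilon$. The horizontal planes and the metric on them are those of $\bar g$, so $h$ is a Riemannian submersion for $g_\varepsilon$ as well.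

If $W(S^3,g_\varepsilon)\ge2\pi$, then $W/\operatorname{vol}^{2/3}\ge2\pi(2\pi^2\varepsilon)^{-2/3}=\frac{2\pi}{(2\pi^2)^{2/3}}K(g_\varepsilon)^{2/3}$, as claimed. Since $K(g_\varepsilon)\to\infty$ as $\varepsilon\to0$, this excludes an upper bound by a constant times $K^p$ with $p<\frac23$, and any uniform bound. So it remains to show that every $\{\Sigma_t=F_t(\overline\Sigma_t)\}\in\overline\Lambda$ has a slice of $g_\varepsilon$-area at least $2\pi$.

**Step 1: some slice meets every Hopf fiber.** *Purpose: to produce a slice on which $h$ is surjective.* Let $I_-$ be the set of $t\in[-1,1]$ for which some Hopf fiber $\gamma$ satisfies $F_t^{-1}(\gamma)\subset\{x^4<t\}$, and $I_+$ the same with $\{x^4>t\}$.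

Both sets are relatively open in $[-1,1]$: for a fixed fiber $\gamma$, which is compact, the maximum and the minimum of $x^4-t$ on $F_t^{-1}(\gamma)$ depend continuously on $t$. Moreover $1\in I_-$: some fiber misses the point $F_1(0,0,0,1)$, and for it $F_1^{-1}(\gamma)\subset\{x^4<1\}$. Likewise $-1\in I_+$.

The sets are disjoint. For $t=\pm1$ this holds because $\{x^4>1\}$ and $\{x^4<-1\}$ are empty. Let $|t|<1$ and suppose $t\in I_-\cap I_+$. Then there are fibers $\gamma_1$, $\gamma_2$ in the disjoint open balls $F_t\{x^4<t\}$ and $F_t\{x^4>t\}$; in particular they are distinct. The curve $\gamma_1$ bounds a chain in the first ball, and this chain is disjoint from $\gamma_2$. So the linking number of $\gamma_1$ and $\gamma_2$ is $0$. But distinct Hopf fibers have linking number $\pm1$, a contradiction.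

As $[-1,1]$ is connected and $I_\pm$ are disjoint, open and nonempty, some $t$ lies in neither, and $|t|<1$ since $\pm1\in I_-\cup I_+$. For this $t$ and every fiber $\gamma$ the connected set $F_t^{-1}(\gamma)$ is contained in neither $\{x^4<t\}$ nor $\{x^4>t\}$. So it meets $\{x^4=t\}$, and $\gamma$ meets $\Sigma_t$.

**Step 2: this slice has area at least $2\pi$.** *Purpose: to count preimages under $h$.* For this $t$, $\Sigma_t$ is a smooth embedded sphere and $h|_{\Sigma_t}:\Sigma_t\to S^2(\frac12)$ is surjective. Its degree is $0$, because $[\Sigma_t]=0$ in $H_2(S^3)=0$. Over a regular value the signed number of preimages is therefore $0$, and there is at least one preimage, so there are at least two. By Sard's theorem this holds for almost every $q$. Since $h$ is a Riemannian submersion for $g_\varepsilon$, $dh$ is an orthogonal projection followed by an isometry, so the Jacobian of $h|_{\Sigma_t}$ is at most $1$. The area formula gives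
$$\operatorname{area}(\Sigma_t,g_\varepsilon)\ge\int_{S^2(1/2)}\#\,(h|_{\Sigma_t})^{-1}(q)\,dq\ge2\cdot\pi,$$
since $S^2(\frac12)$ has area $\pi$. Hence $W(S^3,g_\varepsilon)\ge2\pi$. $\blacksquare$
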